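\title{Analyticity of the quenched survival function for percolation on Galton--Watson trees}

\begin{abstract}
Let $\mathbf T$ be a supercritical Galton--Watson tree without leaves, with offspring mean $\mu<\infty$, and let $g(\mathbf T,p)$ be the probability, given the tree, that Bernoulli-$p$ bond percolation joins the root to infinity. Put $p_c=1/\mu$. We prove that almost surely $g(\mathbf T,\cdot)$ extends holomorphically from $(p_c,1]$ to a deterministic open subset of $\mathbb C$, and from $[p_c,1]$ if the offspring law has exponential moments. This answers a question of Michelen, Pemantle and Rosenberg. The conditional expectation of $g(\mathbf T,p)$ given the first $n$ levels of the tree is a polynomial in $p$ and the annealed survival probability, so it makes sense for complex $p$. Its variance obeys a one-dimensional recursion, which stays bounded near the real segment.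
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $Z$ be a random variable with values in the nonnegative integers, with law $\{p_n\}_{n\ge0}$, mean $\mu$ and generating function $\phi(z)=\sum_n p_nz^n$, and let $R\ge1$ be the radius of convergence of $\phi$. Throughout the paper
\[
\mathbf P[Z=0]=0\qquad\text{and}\qquad 1<\mu<\infty .
\]
The law of $Z$ has \emph{exponential moments} if $\mathbf E[e^{\lambda Z}]<\infty$ for some $\lambda>0$, that is, if $R>1$. Let $\mathbf T$ be the Galton--Watson tree with this offspring law: a root has a random number of children distributed as $Z$, and each vertex in turn has an independent number of children with the same law. We write $\mathsf{GW}$ for the law of $\mathbf T$.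

Given a locally finite rooted tree $T$ and $p\in[0,1]$ (the letter $p$ without an index is always this parameter), declare each edge of $T$ open with probability $p$, independently, and let $g(T,p)$ be the probability that there is an infinite path of open edges starting at the root. The random function $g(\mathbf T,\cdot)$ is the \emph{quenched survival function}: it records how one fixed realization of the tree responds to percolation. Its average $h(p)=\mathbf E[g(\mathbf T,p)]$ is the \emph{annealed survival function}. The critical parameter is $p_c=1/\mu$: almost surely $g(\mathbf T,p)=0$ for $p\le p_c$ and $g(\mathbf T,p)>0$ for $p>p_c$ (Lemma~\ref{lem:h} below includes a proof). No function with this behavior is analytic across $p_c$, so we call a function \emph{analytic on $[p_c,1)$} if it is real analytic at every point of $(p_c,1)$ and, for some $\delta>0$, equals the sum of a convergent power series $\sum_n a_n(p-p_c)^n$ on $[p_c,p_c+\delta)$.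

The simplest cases suggest that survival functions are analytic in this sense. If $Z\equiv d$, then $\mathbf T$ is the $d$-ary tree, $p_c=1/d$, and for $p>1/d$ the survival probability $g_d(p)$ is the solution $s\in(0,1]$ of $1-s=(1-ps)^d$. Dividing by $s$ and solving gives
\[
g_2(p)=\frac{2p-1}{p^2}\quad\Bigl(\frac12\le p\le1\Bigr),\qquad
g_3(p)=\frac{3p^2-\sqrt{p^3(4-3p)}}{2p^3}\quad\Bigl(\frac13\le p\le1\Bigr);
\]
for $d=3$ the other root of the quadratic exceeds $3/(2p)>1$. For a general offspring law the annealed function solves the analytic equation $1-h=\phi(1-ph)$, and the implicit function theorem applies to it (Section~\ref{sec:eta}).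

The quenched function of a random tree satisfies no such closed equation, and for an individual tree analyticity can fail above the critical point. Let $T$ consist of a root with two children, one carrying a binary and the other a ternary tree. Then $1-g(T,p)=(1-pg_2(p))(1-pg_3(p))$ and $g(T,p)>0$ for all $p>1/3$. At $p=1/2$ the factor $1-pg_3$ is analytic and nonzero, while $g_2$ vanishes to the left of $1/2$ and not to the right, so $g(T,\cdot)$ is not analytic at $1/2$. A Galton--Watson tree with $p_2,p_3>0$ almost surely contains, for every $n$, a vertex whose first $n$ generations of descendants form a binary tree: test one vertex at each of the levels $0,n,2n,\dots$. One may therefore fear that such pieces leave traces of singularities in $g(\mathbf T,\cdot)$ which disappear only after averaging over the tree. Michelen, Pemantle and Rosenberg~\cite{MPR} asked: \emph{when the offspring law has exponential moments, is $g(\mathbf T,\cdot)$ almost surely analytic on $[p_c,1)$?} The answer is yes, for every such law.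

\begin{theorem}\label{thm:main}
Assume $\mathbf P[Z=0]=0$ and $1<\mu<\infty$.
\begin{enumerate}
\item[(a)] There is a deterministic open set $U\subset\mathbb C$ with $U\supset(p_c,1]$ such that for $\mathsf{GW}$-almost every $\mathbf T$ the restriction of $g(\mathbf T,\cdot)$ to $(p_c,1]$ extends holomorphically to $U$.
\item[(b)] If $R>1$, there is a deterministic open set $U\subset\mathbb C$ with $U\supset[p_c,1]$ such that for $\mathsf{GW}$-almost every $\mathbf T$ the restriction of $g(\mathbf T,\cdot)$ to $[p_c,1]$ extends holomorphically to $U$.
\end{enumerate}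
\end{theorem}

Part (b) answers the question. The Taylor series of the extension at a point of $(p_c,1)$ represents $g(\mathbf T,\cdot)$ near that point. Its Taylor series at $p_c$ represents $g(\mathbf T,\cdot)$ on $[p_c,p_c+\delta)$ as soon as $\delta\le1-p_c$ and the disc of radius $\delta$ about $p_c$ lies in $U$, and such a $\delta$ does not depend on $\mathbf T$.

\subsection*{The idea of the proof}
We want to write $g(\mathbf T,\cdot)$ as a limit of holomorphic functions that are bounded on a complex neighborhood of the segment. The obvious candidates are the polynomials $g_n(\mathbf T,p)$, the probability that the root is joined to level $n$. They cannot work at $p_c$. They converge to $g(\mathbf T,p)$ on all of $[0,1]$, so if they were bounded on a disc about $p_c$, a subsequence would converge to a holomorphic function vanishing to the left of $p_c$ and positive to the right. We use instead the conditional expectation $f_n$ of $g(\mathbf T,p)$ given the first $n$ levels of $\mathbf T$. It is computed by the same recursion as $g_n$, with the value $h(p)$ in place of $1$ at level $n$ (Section~\ref{sec:rec}). Replacing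 $h$ by its holomorphic continuation from the right of $p_c$ produces random holomorphic functions whose mean is that continuation, for every $n$. Only their variance has to be controlled, and by independence of the subtrees it is obtained by iterating an explicit increasing map of one real variable (Section~\ref{sec:var}). For real $p$ this map sends some point strictly to its left, and a strict inequality survives a small complex perturbation of $p$ (Section~\ref{sec:barrier}). The bound on second moments, Fatou's lemma and Montel's theorem then give the extension (Section~\ref{sec:limit}).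

\section{Recursions along the tree}\label{sec:rec}

From now on all trees are rooted, locally finite and without leaves, and the children of each vertex are ordered. For a tree $T$ let $k(T)\ge1$ be the number of children of the root and $T_1,\dots,T_{k(T)}$ the subtrees rooted at them. We take $Z=k(\mathbf T)$. Given $Z=k$, the trees $\mathbf T_1,\dots,\mathbf T_k$ are independent with law $\mathsf{GW}$. Let $\mathcal F_n$ be the $\sigma$-field generated by the first $n$ levels of the tree, that is, by the vertices at distance at most $n$ from the root. It is generated by a countable partition, whose elements we call atoms. The $\sigma$-field $\mathcal F_0$ is trivial, and the atoms of $\mathcal F_{n+1}$ are the sets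
\begin{equation}\label{eq:atom}
A=\{T:\ k(T)=k,\ T_1\in A_1,\dots,T_k\in A_k\},\qquad A_1,\dots,A_k\ \text{atoms of }\mathcal F_n .
\end{equation}
If $\mathbf P[\mathbf T\in A]>0$, then each $A_i$ has positive probability, and given $\mathbf T\in A$ the trees $\mathbf T_1,\dots,\mathbf T_k$ are independent, with $\mathbf T_i$ distributed as $\mathbf T$ conditioned on $A_i$. This holds because conditioning a product measure on a product set gives the product of the conditioned measures.

Define polynomials $P_n(T;p,s)$ in two complex variables $p,s$ by
\begin{equation}\label{eq:P}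
P_0(T;p,s)=s,\qquad P_{n+1}(T;p,s)=1-\prod_{i=1}^{k(T)}\bigl(1-p\,P_n(T_i;p,s)\bigr).
\end{equation}
As a function of $T$, the polynomial $P_n$ is constant on each atom of $\mathcal F_n$. The root fails to be joined to level $n+1$ exactly when, for every child $i$, the edge to $i$ is closed or $i$ is not joined to level $n$ of $T_i$, and these events are independent for different $i$. Hence $g_n(T,p)=P_n(T;p,1)$ for $p\in[0,1]$. By K\"onig's lemma (an infinite, locally finite tree has an infinite ray), $g_n(T,p)\downarrow g(T,p)$. So $g(\mathbf T,p)$ is measurable with respect to $\mathcal F_\infty=\sigma(\bigcup_n\mathcal F_n)$, and letting $n\to\infty$ in \eqref{eq:P} and then averaging, given $Z$ first, we obtain for $p\in[0,1]$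
\begin{equation}\label{eq:rec}
1-g(T,p)=\prod_{i=1}^{k(T)}\bigl(1-p\,g(T_i,p)\bigr),\qquad 1-h(p)=\phi\bigl(1-p\,h(p)\bigr).
\end{equation}
For every $T$ the function $g(T,\cdot)$ is nondecreasing: attach independent uniform variables on $[0,1]$ to the edges and call an edge open if its variable is at most $p$. Hence $h$ is nondecreasing.

Since $\mu>1$ we have $\mathbf P[Z\ge2]>0$, so $\phi$ is strictly increasing and strictly convex on $[0,1]$, with $\phi(1)=1$ and left derivative $\mu$ at $1$. Since $p_0=0$ we have $\phi(0)=0$, and strict convexity gives
\begin{equation}\label{eq:below}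
\phi(x)<x\qquad(0<x<1).
\end{equation}
For $p\in(0,1]$ put $\Phi_p(s)=1-\phi(1-ps)$, $s\in[0,1]$. This map is increasing and strictly concave, with $\Phi_p(0)=0$ and $\Phi_p'(0)=p\mu$, and \eqref{eq:rec} says that $h(p)$ is a fixed point of $\Phi_p$.

\begin{lemma}\label{lem:h}
\begin{enumerate}
\item[(i)] For $p\in(0,p_c]$ the only fixed point of $\Phi_p$ is $h(p)=0$. For $p\in(p_c,1]$ the only fixed point of $\Phi_p$ in $(0,1]$ is $h(p)$. In particular $h(1)=1$.
\item[(ii)] $p\,\phi'(1-ph(p))<1$ for $p\in(p_c,1]$.
\item[(iii)] $h$ is continuous on $[p_c,1]$.
\item[(iv)] Almost surely, $g(\mathbf T,\cdot)$ vanishes on $[0,p_c]$ and is positive on $(p_c,1]$.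
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By strict concavity and $\Phi_p(0)=0$, the chord slope $\Phi_p(s)/s$ is strictly decreasing on $(0,1]$, and it tends to $p\mu$ as $s\downarrow0$. So $\Phi_p$ has at most one fixed point in $(0,1]$, and none if $p\mu\le1$. If $p\mu>1$, choose $s_0\in(0,1]$ with $\Phi_p(s_0)\ge s_0$. Averaging \eqref{eq:P} with $s=1$ gives $\mathbf E\,g_{n+1}(\mathbf T,p)=\Phi_p(\mathbf E\,g_n(\mathbf T,p))$, and $\mathbf E\,g_0=1\ge s_0$. Since $\Phi_p$ is increasing, $\mathbf E\,g_n\ge s_0$ for all $n$, whence $h(p)\ge s_0>0$. Finally $\Phi_1(1)=1-\phi(0)=1$.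

(ii) The left side is $\Phi_p'(h(p))$, which by strict concavity is smaller than the slope of the chord from $0$ to $h(p)$. That slope is $1$.

(iii) One-sided limits of $h$ exist by monotonicity. Since $\Phi_p(s)$ is jointly continuous in $(p,s)$, a one-sided limit at $p$ is a fixed point of $\Phi_p$. At $p=p_c$ it is therefore $0$. At $p>p_c$ it is at least $h(p')>0$ for any $p'\in(p_c,p)$, so it equals $h(p)$.

(iv) Since $h(p_c)=0$, almost surely $g(\mathbf T,p_c)=0$. For $p>p_c$ let $\theta=\mathbf P[g(\mathbf T,p)=0]$, so $\theta<1$ by (i). By \eqref{eq:rec}, $g(T,p)=0$ if and only if $g(T_i,p)=0$ for all $i$. Thus $\theta=\phi(\theta)$, and $\theta=0$ by \eqref{eq:below}. Apply this along a sequence $p\downarrow p_c$ and use monotonicity.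
\end{proof}

The next lemma identifies the approximations announced in the introduction. Someone who sees only the first $n$ levels of $\mathbf T$ assigns the survival probability $h(p)$ to each vertex of level $n$ and propagates these values to the root.

\begin{lemma}\label{lem:levy}
For each $p\in[0,1]$ and $n\ge0$, almost surely $\mathbf E[g(\mathbf T,p)\mid\mathcal F_n]=P_n(\mathbf T;p,h(p))$. Consequently $P_n(\mathbf T;p,h(p))\to g(\mathbf T,p)$ almost surely as $n\to\infty$.
\end{lemma}

\begin{proof}
For $n=0$ both sides equal $h(p)$. Assume the identity for $n$, and let $A$ be an atom \eqref{eq:atom} of positive probability. The hypothesis says that $\mathbf E[g(\mathbf T,p)\mid\mathbf T\in A_i]$ is the value of $P_n(\,\cdot\,;p,h(p))$ on $A_i$. By \eqref{eq:rec} and conditional independence of the subtrees, for every $T\in A$,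
\[
\mathbf E[1-g(\mathbf T,p)\mid \mathbf T\in A]=\prod_{i=1}^k\bigl(1-p\,P_n(T_i;p,h(p))\bigr)=1-P_{n+1}(T;p,h(p)).
\]
The last claim is L\'evy's theorem: if $X$ is integrable and $\mathcal F_\infty$-measurable, then $\mathbf E[X\mid\mathcal F_n]\to X$ almost surely.
\end{proof}

\section{The variance recursion}\label{sec:var}

For complex $p$ the bounds $0\le P_n\le1$ are lost and there is no probability to which $P_n$ is known to converge. What survives is independence. The mean of a product of independent variables is the product of the means, and the same holds for the squared modulus. So the mean and the variance of $P_{n+1}$ are determined by those of $P_n$, and if $s$ solves the fixed-point equation the mean never moves.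

Call $(p,s)\in\mathbb C^2$ a \emph{fixed pair} if $|1-ps|<R$ and $1-s=\phi(1-ps)$. For such a pair and $v\ge0$ put
\begin{equation}\label{eq:V}
w(v)=|1-ps|^2+|p|^2v,\qquad V(v)=\phi(w(v))-|1-s|^2 ,
\end{equation}
the latter being defined when $w(v)<R$. Call $v_*\ge0$ a \emph{barrier} for $(p,s)$ if $w(v_*)<R$ and $V(v_*)\le v_*$.

\begin{lemma}\label{lem:var}
Let $(p,s)$ be a fixed pair with a barrier $v_*$. Then for all $n\ge0$ the variable $X_n=P_n(\mathbf T;p,s)$ is square integrable with $\mathbf E X_n=s$, and $v_n=\mathbf E|X_n-s|^2$ satisfies $v_0=0$, $v_{n+1}=V(v_n)$ and $v_n\le v_*$.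
\end{lemma}

\begin{proof}
For $n=0$ we have $X_0=s$. Suppose that $\mathbf EX_n=s$ and $v_n\le v_*$. Then $1-pX_n$ has mean $1-ps$, and
\[
\mathbf E|1-pX_n|^2=|1-ps|^2+|p|^2v_n=w(v_n)\le w(v_*)<R .
\]
Put $\Pi=1-X_{n+1}=\prod_{i\le Z}(1-pP_n(\mathbf T_i;p,s))$. Given $Z=k$ it is a product of $k$ independent copies of $1-pX_n$. Therefore $\mathbf E|\Pi|^2=\sum_kp_kw(v_n)^k=\phi(w(v_n))<\infty$, so $\Pi$ is integrable, and $\mathbf E\,\Pi=\sum_kp_k(1-ps)^k=\phi(1-ps)=1-s$. Hence $\mathbf EX_{n+1}=s$ and $v_{n+1}=\mathbf E|\Pi|^2-|\mathbf E\,\Pi|^2=V(v_n)$. Since $w$ is nondecreasing and $\phi$ is nondecreasing on $[0,R)$, we get $V(v_n)\le V(v_*)\le v_*$.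
\end{proof}

When $Z$ is constant, $V(0)=0$ and all variances vanish. The smallest case in which something happens is the following.

\begin{example}\label{ex:12}
Let $p_1=p_2=\frac12$, so that $\phi(z)=\frac12(z+z^2)$, $R=\infty$, $\mu=\frac32$ and $p_c=\frac23$. The equation $1-s=\phi(1-ps)$ reads $s=\frac12(3ps-p^2s^2)$. Its nonzero solution is
\[
\eta(p)=\frac{3p-2}{p^2},
\]
which equals $h$ on $[\frac23,1]$, is holomorphic on $\mathbb C\setminus\{0\}$, and is negative on $(0,\frac23)$, where $h=0$. Every $(p,\eta(p))$ with $p\ne0$ is a fixed pair. Put $u=1-p\eta=2(1-p)/p$, so that $1-u=(3p-2)/p$. The variable $1-X_1$ equals $u$ or $u^2$ with probability $\frac12$ each, so $V(0)=v_1=\frac14|u-u^2|^2$. Expanding $\phi(|u|^2+|p|^2v)$ gives $V(v)=C+Bv+Av^2$ with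
\[
A=\frac{|p|^4}{2},\qquad B=\frac{|p|^2(1+2|u|^2)}{2}=\frac{|p|^2}{2}+4|1-p|^2,\qquad C=\frac{|1-p|^2\,|3p-2|^2}{|p|^4}.
\]
If $B+2\sqrt{AC}<1$, then $V$ has the fixed point
\[
v_*=\frac{2C}{1-B+\sqrt{(1-B)^2-4AC}}\le\frac{2C}{1-B},
\]
which is a barrier. The condition defines the open set
\[
\Omega=\Bigl\{p\in\mathbb C:\ \frac{|p|^2}{2}+4|1-p|^2+\sqrt2\,|1-p|\,|3p-2|<1\Bigr\},
\]
which does not contain $0$. On $[\frac23,1]$ the function $B$ is convex with $B(\frac23)=\frac23$ and $B(1)=\frac12$, and $(1-p)(3p-2)\le\frac1{12}$, with equality at $p=\frac56$. The left side is thus at most $\frac23+\frac{\sqrt2}{12}<1$, and $\Omega\supset[\frac23,1]$. So the variances of $P_n(\mathbf T;p,\eta(p))$ are bounded uniformly in $n$ and locally uniformly on a complex neighborhood of $[p_c,1]$. At both endpoints $C=0$, and the margin comes from the slopes $V'(0)=\frac23=1/\mu$ at $p_c$ and $V'(0)=\frac12=p_1$ at $1$.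
\end{example}

In general neither $\eta$ nor $v_*$ is explicit, and we construct both locally. Call $c$ an \emph{admissible center} if $c\in(p_c,1]$, or if $c=p_c$ and $R>1$.

\section{Continuation of the annealed function}\label{sec:eta}

We use the holomorphic implicit function theorem. If $F(s,p)$ is holomorphic near $(s_0,c)\in\mathbb C^2$, with $F(s_0,c)=0$ and $\partial_sF(s_0,c)\ne0$, then there are open discs $D$ and $\Delta$ centered at $s_0$ and $c$ and a holomorphic map $\eta:\Delta\to D$ such that the zeros of $F$ in $D\times\Delta$ are exactly the points $(\eta(p),p)$. This remains true when $\Delta$ is replaced by a smaller concentric disc.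

\begin{lemma}\label{lem:eta}
Let $c$ be an admissible center. There are an open disc $\Delta$ centered at $c$ and a bounded holomorphic function $\eta$ on $\Delta$ such that $\eta=h$ on $\Delta\cap[p_c,1]$ and $(p,\eta(p))$ is a fixed pair for every $p\in\Delta$.
\end{lemma}

\begin{proof}
\emph{Case $c>p_c$.} Since $h(c)>0$, the point $1-ch(c)$ lies in $[0,1)$, inside the disc of convergence of $\phi$ whatever $R$ is. So $F(s,p)=1-\phi(1-ps)-s$ is holomorphic near $(h(c),c)$. It vanishes there, and $\partial_sF(h(c),c)=c\,\phi'(1-ch(c))-1\ne0$ by Lemma~\ref{lem:h}(ii). Take $D,\Delta,\eta$ from the theorem. By continuity of $h$ and $\eta$ we can shrink $\Delta$ so that $h(p)\in D$ for $p\in\Delta\cap[p_c,1]$ and $|1-p\eta(p)|<1$ for $p\in\Delta$. For $p\in\Delta\cap[p_c,1]$ the point $(h(p),p)$ is a zero of $F$ in $D\times\Delta$, so $h(p)=\eta(p)$.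

\emph{Case $c=p_c$, $R>1$.} Now $h(c)=0$, and the same $F$ has $\partial_sF(0,p_c)=p_c\mu-1=0$: the trivial solution $s=0$ and the solution we want cross at $p_c$. We remove the trivial one by dividing by $s$. Since $R>1$, we have $1-\phi(1-z)=z\psi(z)$ with $\psi$ holomorphic for $|z|<R-1$ and $\psi(z)=\mu-\frac12\phi''(1)z+\cdots$, where $\phi''(1)=\mathbf E[Z(Z-1)]>0$. Let $F_1(s,p)=p\,\psi(ps)-1$, so that $F=sF_1$. Then
\begin{equation}\label{eq:F1}
F_1(0,p_c)=p_c\mu-1=0,\qquad \partial_sF_1(0,p_c)=-\tfrac12p_c^2\phi''(1)\ne0,\qquad\partial_pF_1(0,p_c)=\mu .
\end{equation}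
Take $D,\Delta,\eta$ for $F_1$, so $\eta(p_c)=0=h(p_c)$, and shrink $\Delta$ so that $h(p)\in D$ for $p\in\Delta\cap[p_c,1]$ and $|1-p\eta(p)|<R$ for $p\in\Delta$. The first is possible by Lemma~\ref{lem:h}(iii), the second because $1-p_c\eta(p_c)=1<R$. If $p\in\Delta\cap(p_c,1]$, then $h(p)>0$ and $F(h(p),p)=0$, so $F_1(h(p),p)=0$ and $h(p)=\eta(p)$. Also $F(\eta(p),p)=\eta(p)F_1(\eta(p),p)=0$ on $\Delta$, which is the fixed-point equation.

In both cases $\eta$ takes values in the disc $D$, so it is bounded.
\end{proof}

\section{A barrier near each center}\label{sec:barrier}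

For $p\in\Delta$ write $w_p$ and $V_p$ for the functions \eqref{eq:V} of the fixed pair $(p,\eta(p))$. For real $p$ it costs nothing to bound the variances, since $0\le P_n\le1$. The point is to find at the center a barrier with \emph{strict} inequality, so that the same number serves for all nearby complex $p$.

\begin{lemma}\label{lem:barrier}
Let $c,\Delta,\eta$ be as in Lemma~\ref{lem:eta}. After shrinking $\Delta$, there is a number $v_*\ge0$ that is a barrier for $(p,\eta(p))$ for every $p\in\Delta$.
\end{lemma}

\begin{proof}
It suffices to find $v_*\ge0$ with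
\begin{equation}\label{eq:strict}
w_c(v_*)<R\qquad\text{and}\qquad V_c(v_*)<v_* .
\end{equation}
Indeed, $p\mapsto w_p(v_*)$ is continuous on $\Delta$ with values in $[0,\infty)$, and $\phi$ is continuous on $[0,R)$, so both inequalities persist for $p$ near $c$. Write $a=h(c)=\eta(c)$.

\emph{Case $p_c<c<1$.} Take $v_*=a(1-a)$. Since $a>0$ and $2-c>1$,
\[
w_c(v_*)=(1-ca)^2+c^2a(1-a)=1-ca(2-c)<1-ca<1\le R .
\]
As $\phi$ is strictly increasing on $[0,1]$,
\[
V_c(v_*)<\phi(1-ca)-(1-a)^2=(1-a)-(1-a)^2=v_* .
\]

\emph{Case $c=1$.} Here $a=1$, $w_1(v)=v$ and $V_1(v)=\phi(v)$. By \eqref{eq:below}, $v_*=\frac12$ satisfies \eqref{eq:strict}.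

\emph{Case $c=p_c$, $R>1$.} Here $a=0$, $w_c(v)=1+p_c^2v$ and $V_c(v)=\phi(1+p_c^2v)-1$. Since $R>1$, the function $V_c$ is differentiable on an interval $[0,\varepsilon)$, with $V_c(0)=0$ and $V_c'(0)=p_c^2\mu=1/\mu<1$. Every sufficiently small $v_*>0$ satisfies \eqref{eq:strict}.
\end{proof}

Each case has its own source of slack. In the first, $a(1-a)$ is the variance of the indicator $Y$ of survival when both the tree and the percolation are random. If $\xi$ is the indicator that one further independent edge is open, then $1-\xi Y\in\{0,1\}$ has second moment $1-ca$, whereas $1-cY$, in which the edge has been averaged out, has the smaller second moment $1-ca(2-c)$. At $c=1$ there is nothing to average and this gain disappears. Then \eqref{eq:below} takes over. Apart from Lemma~\ref{lem:h}(iv), the equality $h(1)=1$ and this use of \eqref{eq:below} are the only places where $p_0=0$ matters. At $c=p_c$ the variables are small and \eqref{eq:P} is approximately $P_{n+1}\approx p\sum_{i\le Z}P_n(\mathbf T_i)$. This linear map multiplies the mean by $p\mu=1$ but the variance of a centered variable by $p^2\mu=1/\mu$. The neutral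 direction is the mean, and starting the recursion at $\eta(p)$ pins it down exactly. If $R=1$, then $\phi(1+p_c^2v)=\infty$ for every $v>0$ and \eqref{eq:strict} has no solution at $p_c$. This and the holomorphy of $\psi$ in Lemma~\ref{lem:eta} are the two uses of exponential moments.

\section{From second moments to the holomorphic extension}\label{sec:limit}

Fix an admissible center $c$ and $\Delta,\eta,v_*$ as in Lemma~\ref{lem:barrier}, and put
\[
f_n(T,p)=P_n(T;p,\eta(p)),\qquad p\in\Delta .
\]
Each $f_n(T,\cdot)$ is holomorphic on $\Delta$. A bound on $\mathbf E|f_n(\mathbf T,p)|^2$ for each $p$ says nothing directly about $\sup_p|f_n(\mathbf T,p)|$, but it can be integrated over $p$, and for holomorphic functions an $L^2$ bound gives a local uniform bound. Write $\|f\|^2=\int_\Delta|f|^2\,dA$, with $dA$ the area measure. If $f$ is holomorphic on $\Delta$ and the disc $D(z,r)$ is contained in $\Delta$, the mean value property of $f^2$ gives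
\begin{equation}\label{eq:mean}
|f(z)|^2=\Bigl|\frac1{\pi r^2}\int_{D(z,r)}f^2\,dA\Bigr|\le\frac{\|f\|^2}{\pi r^2}
\end{equation}
whenever $\|f\|<\infty$. We also recall Montel's theorem: a sequence of holomorphic functions on an open set that is uniformly bounded on each compact subset has a subsequence converging locally uniformly, and the limit is holomorphic.

\begin{proposition}\label{prop:local}
Almost surely there is a holomorphic function $G$ on $\Delta$, a locally uniform limit of a subsequence of $(f_n(\mathbf T,\cdot))$, with $G=g(\mathbf T,\cdot)$ on $\Delta\cap[p_c,1]$.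
\end{proposition}

\begin{proof}
The function $f_n(\mathbf T,\cdot)$ is the same for all trees in an atom of $\mathcal F_n$, so $\|f_n\|^2$ is an $\mathcal F_n$-measurable random variable and its expectation is a sum over atoms. Exchanging this sum with the integral and applying Lemma~\ref{lem:var},
\begin{equation}\label{eq:M}
\mathbf E\|f_n\|^2=\int_\Delta\mathbf E|f_n(\mathbf T,p)|^2\,dA(p)\le\int_\Delta\bigl(|\eta|^2+v_*\bigr)\,dA=:M<\infty .
\end{equation}
By Fatou's lemma $\mathbf E[\liminf_n\|f_n\|^2]\le M$, so almost surely $\liminf_n\|f_n\|<\infty$.

Let $L=\Delta\cap[p_c,1]$, an interval of positive length, and let $Q$ be a countable dense subset of $L$ that contains those of the points $p_c$ and $1$ that lie in $\Delta$. Since $\eta=h$ on $L$, Lemma~\ref{lem:levy} shows that almost surely $f_n(\mathbf T,q)\to g(\mathbf T,q)$ for all $q\in Q$.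

Fix a tree $T$ with both properties. Along some subsequence $\|f_n(T,\cdot)\|$ is bounded. By \eqref{eq:mean} this subsequence is uniformly bounded on each compact subset of $\Delta$, and by Montel's theorem a further subsequence converges locally uniformly to a holomorphic function $G$. The subsequence depends on $T$, but at points of $Q$ the whole sequence converges, so $G=g(T,\cdot)$ on $Q$. We do not yet know that $g(T,\cdot)$ is continuous, and monotonicity replaces this. A point $p\in L\setminus Q$ lies in $(p_c,1)$ and in the open set $\Delta$, so it is approached by points $q'<p<q''$ of $Q$ from both sides, and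
\[
G(q')=g(T,q')\le g(T,p)\le g(T,q'')=G(q'').
\]
Letting $q',q''\to p$ gives $g(T,p)=G(p)$ by continuity of $G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $I=(p_c,1]$ in case (a) and $I=[p_c,1]$ in case (b). Every $c\in I$ is an admissible center and has a deterministic disc as above. Since $I$ is a countable union of compact sets, countably many of these discs $\Delta_1,\Delta_2,\dots$ cover $I$. Let $U=\bigcup_k\Delta_k$. By Proposition~\ref{prop:local}, almost surely there is for every $k$ a holomorphic function $G_k$ on $\Delta_k$ equal to $g(\mathbf T,\cdot)$ on $\Delta_k\cap[p_c,1]$. It remains to see that $G_k=G_l$ on $\Delta_k\cap\Delta_l$ when this set is nonempty.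

The set $\Delta_k\cap\Delta_l$ is open, convex and symmetric about the real axis. With $z$ it contains $\bar z$ and the midpoint $\operatorname{Re}z$, so it meets $\mathbb R$ in a nonempty open interval $J$. Both centers lie in $[p_c,1]$, so the right endpoints of $\Delta_k\cap\mathbb R$ and $\Delta_l\cap\mathbb R$ exceed $p_c$ and the left endpoints are less than $1$. Thus $\sup J>p_c$ and $\inf J<1$, and $J\cap(p_c,1)$ is a nonempty open interval, on which $G_k=g(\mathbf T,\cdot)=G_l$. By the identity theorem on the connected open set $\Delta_k\cap\Delta_l$, the two functions agree there. The $G_k$ therefore define a holomorphic function on $U\supset I$ that equals $g(\mathbf T,\cdot)$ on $I$.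
\end{proof}

\section{Convergence of the approximations and the slope at $p_c$}\label{sec:more}

We keep the notation of Section~\ref{sec:limit} and record two by-products of the proof.

\begin{remark}[The whole sequence converges]\label{rem:whole}
For every complex $p\in\Delta$ the sequence $f_n(\mathbf T,p)$ is a martingale. The identity $\mathbf E[f_{n+1}\mid\mathcal F_n]=f_n$ holds for $n=0$ because $\mathbf Ef_1=\eta(p)$. If it holds for $n$, then for an atom $A$ of $\mathcal F_{n+1}$ of positive probability as in \eqref{eq:atom} and for $T\in A$, conditional independence gives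
\[
\mathbf E[1-f_{n+2}\mid\mathbf T\in A]=\prod_{i=1}^k\bigl(1-p\,\mathbf E[f_{n+1}\mid\mathbf T\in A_i]\bigr)=\prod_{i=1}^k\bigl(1-pf_n(T_i,p)\bigr)=1-f_{n+1}(T,p).
\]
By Jensen's inequality $\mathbf E[|f_{n+1}(\mathbf T,p)|^2\mid\mathcal F_n]\ge|f_n(\mathbf T,p)|^2$. Integrating over $\Delta$, atom by atom, shows that $\|f_n\|^2$ is a nonnegative submartingale. Doob's maximal inequality and \eqref{eq:M} give $\mathbf P[\sup_n\|f_n\|^2>\lambda]\le M/\lambda$, so almost surely $\sup_n\|f_n\|<\infty$. Then every subsequence has a further subsequence converging locally uniformly to a holomorphic function that equals $g(\mathbf T,\cdot)$ on $Q$, and this function is $G$ by the identity theorem. Hence $f_n(\mathbf T,\cdot)\to G$ locally uniformly on $\Delta$, almost surely.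

In Example~\ref{ex:12} the functions $f_n$ are defined on all of $\Omega$, and the barriers are bounded by $2C/(1-B)$, which is continuous on $\Omega$. The bound $\sup_n\|f_n\|<\infty$ thus holds almost surely on each of countably many discs with closure in $\Omega$ that cover $\Omega$. Montel's theorem on $\Omega$ shows that Theorem~\ref{thm:main}(b) holds with $U=\Omega$ for this law.
\end{remark}

\begin{remark}[The slope at $p_c$]\label{rem:slope}
Let $R>1$ and $c=p_c$, and let $Z_n$ be the number of vertices of $\mathbf T$ at level $n$. Differentiating $F_1(\eta(p),p)=0$ and using \eqref{eq:F1} gives $\eta'(p_c)=2\mu^3/\phi''(1)$. Since $\eta(p_c)=0$, the recursion \eqref{eq:P} gives $f_n(T,p_c)=0$ for all $n$ and $T$. Differentiating it at $p_c$ then yields $f_{n+1}'(T,p_c)=p_c\sum_if_n'(T_i,p_c)$, so $f_n'(\mathbf T,p_c)=\eta'(p_c)Z_n/\mu^n$ by induction. Locally uniform convergence of holomorphic functions implies convergence of derivatives. By Remark~\ref{rem:whole}, almost surely $W=\lim_nZ_n/\mu^n$ exists and the coefficient of $p-p_c$ in the expansion of $g(\mathbf T,\cdot)$ at $p_c$ is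
\[
a_1=\frac{2\mu^3}{\phi''(1)}\,W .
\]
For the binary tree $W=1$ and $a_1=8=g_2'(\frac12)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{MPR}
Marcus Michelen, Robin Pemantle and Josh Rosenberg,
\emph{Quenched Survival of Bernoulli Percolation on Galton-Watson Trees},
arXiv:1805.03693 (2018).

\end{thebibliography}
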